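\title{Quadratic H\'enon maps conjugate to the full shift are hyperbolic}

\begin{abstract}
Let $f(x,y)=(x^2+a-by,x)$, $b\neq0$, be a complex H\'enon map and let $K$ be the set of points with bounded orbit. We prove that if $f|_K$ is topologically conjugate to the full $2$-shift, then $f$ is uniformly hyperbolic on $K$. Hence the shift locus and the complex horseshoe locus of the H\'enon family coincide, which answers a question of Bedford and Smillie. A count of periodic points forces the homoclinic intersections of a saddle to be transverse; the symbolic coding then bounds the mass of the Green function on disks in the invariant manifolds, and a normal families argument gives uniform estimates. We also show that $K$ equals the Julia set $J$ whenever $J$ is totally disconnected.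
\end{abstract}

\section{The question and the results}\label{sec:intro}

For $(a,b)\in\mathbf C\times(\mathbf C\setminus\{0\})$ the H\'enon map
\[
f_{a,b}(x,y)=(x^2+a-by,\;x)
\]
is a polynomial diffeomorphism of $\mathbf C^2$, with inverse $(x,y)\mapsto(y,(y^2+a-x)/b)$ and constant Jacobian determinant $b$. Write $f=f_{a,b}$. Let $K^+$ and $K^-$ be the sets of points whose forward, respectively backward, orbit is bounded, and put
\[
J^\pm=\partial K^\pm,\qquad K=K^+\cap K^-,\qquad J=J^+\cap J^- .
\]
The sets $K^\pm$ are closed and $K$ is compact (Section~\ref{sec:background}), so $J\subset K$; all these sets are invariant under $f$ and $f^{-1}$. The set $K$ contains every bounded orbit, and $J$ consists of those points of $K$ near which some orbits escape forward and some escape backward.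

The map $f$ is \emph{uniformly hyperbolic} on a compact invariant set $\Lambda$ if there are a continuous splitting $T_z\mathbf C^2=E^s_z\oplus E^u_z$ over $\Lambda$, invariant under $Df$, and constants $C>0$, $\theta<1$ such that for all $z\in\Lambda$ and $n\ge0$
\[
|Df^n(z)v|\le C\theta^n|v|\quad(v\in E^s_z),\qquad |Df^{-n}(z)v|\le C\theta^n|v|\quad(v\in E^u_z).
\]
We call $f$ \emph{hyperbolic} if it is uniformly hyperbolic on $J$. The \emph{full $2$-shift} is the homeomorphism $\sigma$ of $\Sigma_2=\{0,1\}^{\mathbf Z}$, with the product topology, given by $\sigma(\epsilon)_j=\epsilon_{j+1}$. Two sets of parameters describe the maps whose bounded dynamics is this shift.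
\begin{itemize}
\item The \emph{complex horseshoe locus} $\mathcal H^{\mathbf C}$ consists of the $(a,b)$ for which $f_{a,b}$ is hyperbolic and $(f_{a,b},J)$ is topologically conjugate to $(\sigma,\Sigma_2)$.
\item The \emph{shift locus} $\mathcal S$ consists of the $(a,b)$ for which $J=K$ and the restriction of $f_{a,b}$ to this set is topologically conjugate to $(\sigma,\Sigma_2)$.
\end{itemize}
It is known that $\mathcal H^{\mathbf C}\subset\mathcal S$, and that $\mathbf R^2\cap\mathcal H^{\mathbf C}=\mathbf R^2\cap\mathcal S$. The problem, posed by Bedford and Smillie \cite{BS05}, is to decide whether the inclusion $\mathcal H^{\mathbf C}\subset\mathcal S$ is strict; equivalently, whether $f_{a,b}$ is hyperbolic for every $(a,b)\in\mathcal S$.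

A conjugacy is a homeomorphism and does not see derivatives, so for real maps one would expect the topological condition to be the weaker one. The maps $x\mapsto x+x^3$ and $x\mapsto2x$ of $\mathbf R$ are conjugate (take the identity on $[1,2]$ and on $[-2,-1]$ and extend it along orbits), although the first has derivative $1$ at its fixed point. The real curves $t=0$ and $t=s^3$ cross each other although they are tangent. Over $\mathbf C$ both degeneracies have multiplicity three, and multiplicities can be counted. The simplest instance is the following. The fixed points of $f$ are the points $(x,x)$ with $x^2-(1+b)x+a=0$, and the characteristic polynomial $\tau^2-2x\tau+b$ of $Df(x,x)$ vanishes at $\tau=1$ exactly when $x=(1+b)/2$, that is, when $x$ is a double root. The shift has two fixed points. So if $f|_K$ is conjugate to $\sigma$, both roots are simple and $1$ is not an eigenvalue at a fixed point: a topological hypothesis has given information about $Df$. This suggests that the inclusion is an equality, and it is.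

\begin{theorem}\label{thm:main}
Let $f=f_{a,b}$ with $b\ne0$, and suppose that $f|_K$ is topologically conjugate to $(\sigma,\Sigma_2)$. Then $f$ is uniformly hyperbolic on $K$, and $J=K$. Consequently $\mathcal S=\mathcal H^{\mathbf C}$.
\end{theorem}

\begin{theorem}\label{thm:JK}
Let $f=f_{a,b}$ with $b\ne0$. If $J$ is totally disconnected, then $K=J$. In particular, if $(f,J)$ is topologically conjugate to $(\sigma,\Sigma_2)$, then $f$ is hyperbolic, and the condition $J=K$ in the definition of $\mathcal S$ is automatic.
\end{theorem}

Section~\ref{sec:model} proves the one-variable analogue of Theorem~\ref{thm:main} and explains what must change in two variables. Section~\ref{sec:background} collects the standard facts. Theorem~\ref{thm:main} is proved in Sections~\ref{sec:coding}--\ref{sec:end}, and Theorem~\ref{thm:JK} in Section~\ref{sec:JK}.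

\section{The model: a quadratic polynomial}\label{sec:model}

For $b=0$ the formula for $f_{a,b}$ becomes $(x,y)\mapsto(P(x),x)$ with $P(x)=x^2+a$. Let $K_P$ be the compact set of points with bounded orbit under $P$, and let $G_P=\lim2^{-n}\log^+|P^n|$. This function is continuous and subharmonic, tends to $\infty$ at $\infty$, vanishes exactly on $K_P$, and satisfies $G_P\circ P=2G_P$. Suppose that $P|_{K_P}$ is conjugate to the one-sided shift on two symbols. We show that $|(P^n)'(x)|\ge C^{-1}\kappa^n$ on $K_P$ for some $C>0$, $\kappa>1$.

\emph{Counting.} Every point has two preimages under the one-sided shift, while $a$ has the single preimage $0$ under $P$. Hence $a\notin K_P$, and $c=G_P(a)$ is positive.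

\emph{Disks.} The components of $\mathcal D=\{G_P<c\}$ are bounded, and they are simply connected by the maximum principle. They omit $a$, so on each component $D$ the map $P$ has two holomorphic inverse branches $\pm\sqrt{x-a}$, with values in $\{G_P<c/2\}$.

\emph{Contraction.} An inverse branch maps $D$ into a component $D'$ of $\mathcal D$, and not onto it, because $G_P\to c$ at $\partial D'$. By the Schwarz--Pick lemma it strictly contracts the Poincar\'e metric. If $\varrho$ is the density of that metric on $\mathcal D$, the continuous function $|P'(x)|\varrho(P(x))/\varrho(x)$ is therefore $>1$ on $K_P$. By compactness it is $\ge\kappa>1$, and $\varrho$ is bounded above and below on $K_P$. The chain rule gives the claim.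

The proof of Theorem~\ref{thm:main} has the same three steps, but each meets a difficulty.
\begin{enumerate}
\item The map $f$ has no critical points. Their role is played by tangencies between the stable and unstable manifolds of a saddle $p$, and these are excluded by counting periodic points instead of preimages (Section~\ref{sec:transverse}).
\item The disks are sublevel components of a Green function on the unstable manifold $W^u(p)$, an immersed copy of $\mathbf C$. There are infinitely many of them, and the compactness of $K$ no longer makes the Schwarz lemma uniform. What replaces compactness is a uniform bound for the mass of the Laplacian of the Green function on these disks (Section~\ref{sec:mass}).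
\item There are two families of disks, stable and unstable, and the angle between them must be bounded below (Section~\ref{sec:normal}).
\end{enumerate}

\section{Background}\label{sec:background}

Throughout, $\mathbf D$ is the open unit disk in $\mathbf C$. Nothing in this section uses the hypothesis of Theorem~\ref{thm:main}.

\subsection{Counting zeros}
An isolated zero of a holomorphic map from an open subset of $\mathbf C^N$ to $\mathbf C^N$ has a multiplicity, its local degree, which is a positive integer. Zeros are counted with multiplicity. Let $U\subset\mathbf C^N$ be bounded and open.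
\begin{itemize}
\item[(Z1)] Let $H_\tau$, $\tau\in[0,1]$, be maps $\overline U\to\mathbf C^N$, jointly continuous in $\tau$ and the point, holomorphic in $U$, and without zeros on $\partial U$. Then $H_\tau$ has finitely many zeros in $U$, and their number does not depend on $\tau$.
\item[(Z2)] (Rouch\'e) If $\Phi_n\to\Phi$ uniformly on $\overline U$, the maps being continuous on $\overline U$ and holomorphic in $U$, and if $\Phi\neq0$ on $\partial U$, then $\Phi_n$ and $\Phi$ have equally many zeros in $U$ for large $n$. This is (Z1) for $\Phi+\tau(\Phi_n-\Phi)$.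
\item[(Z3)] An isolated zero has multiplicity $1$ (is \emph{simple}) if and only if the derivative there is invertible.
\item[(Z4)] The number of zeros of a product map $(h_1(\zeta_1),\dots,h_N(\zeta_N))$ in $U_1\times\dots\times U_N$ is the product of the numbers of zeros of the $h_i$ in $U_i$.
\end{itemize}

\subsection{Totally disconnected sets}
A space is totally disconnected if its connected subsets have at most one point; a continuous map from a connected space to it is constant. A compact totally disconnected metric space has a basis of sets that are both open and closed. We use two consequences.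

\begin{lemma}\label{lem:nbhd}
Let $W\subset\mathbf R^m$ be open, let $A\subset W$ be relatively closed and totally disconnected, and let $x\in A$. Then $x$ has a bounded open neighborhood $O$ with $\overline O\subset W$ and $\partial O\cap A=\emptyset$.
\end{lemma}

\begin{proof}
Let $A'$ be the intersection of $A$ with a closed ball of radius $2\varepsilon$ about $x$ contained in $W$. It is compact and totally disconnected, so there is a set $A_0\ni x$, open and closed in $A'$, inside the open ball of radius $\varepsilon$. Choose $\delta\in(0,\varepsilon)$ smaller than the distance between the disjoint compact sets $A_0$ and $A'\setminus A_0$, and let $O$ be the $\delta$-neighborhood of $A_0$. A point of $\partial O$ lies in the ball of radius $2\varepsilon$ at distance exactly $\delta$ from $A_0$, so it belongs neither to $A_0$ nor to $A'\setminus A_0$.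
\end{proof}

The second consequence is needed only in Section~\ref{sec:JK}.
\begin{itemize}
\item[(T)] A closed totally disconnected subset of $\mathbf R^m$, $m\ge2$, has connected complement.
\end{itemize}
Indeed such a set has topological dimension at most $0$, and a closed set of dimension at most $m-2$ does not separate $\mathbf R^m$.

\subsection{Subharmonic functions}
Let $\upsilon$ be a continuous subharmonic function on an open subset of $\mathbf C$. Its distributional Laplacian is a positive measure; $\frac1{2\pi}\Delta\upsilon$ is the \emph{Riesz measure} of $\upsilon$. It vanishes on open sets where $\upsilon$ is harmonic, and a biholomorphic map $\omega$ carries the Riesz measure of $\upsilon\circ\omega$ to that of $\upsilon$. For a holomorphic $h\not\equiv0$ on a domain, $\frac1{2\pi}\Delta\log|h|$ is the sum of the Dirac masses at the zeros of $h$. If $\upsilon$ is defined on $\mathbf D$, has Riesz measure $\nu$, and $m(r)$ is its mean over the circle $|\zeta|=r$, then Jensen's formula reads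
\begin{equation}\label{eq:jensen}
m(r_2)-m(r_1)=\int_{r_1}^{r_2}\nu(\{|\zeta|<r\})\,\frac{dr}{r},\qquad0<r_1<r_2<1 .
\end{equation}

\subsection{The filtration and the Green functions}
Let $R>1$ satisfy $R^2\ge|a|+(|b|+2)R$ and $R^2\ge|a|+(2|b|+1)R$, and put
\[
V=\{|x|<R,\ |y|<R\},\quad V^+=\{|x|\ge R,\ |x|\ge|y|\},\quad V^-=\{|y|\ge R,\ |y|\ge|x|\}.
\]
These sets cover $\mathbf C^2$. On $V^+$ we have $|x^2+a-by|\ge|x|^2-|a|-|b||x|\ge2|x|$, so $f(V^+)\subset V^+$ and forward orbits in $V^+$ escape. On $V^-$ we have $|y^2+a-x|/|b|\ge2|y|$, so $f^{-1}(V^-)\subset V^-$ and backward orbits in $V^-$ escape. Therefore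
\begin{equation}\label{eq:filtration}
K^+\cap V^+=\emptyset=K^-\cap V^-,\qquad K^+\subset V\cup V^-,\qquad K^-\subset V\cup V^+,\qquad K\subset V .
\end{equation}
The Green functions $G^\pm=\lim_n2^{-n}\log^+\|f^{\pm n}\|$ measure the rate of escape. The following properties are standard; see the work of Hubbard and Oberste-Vorth and \cite{BS91a}.
\begin{itemize}
\item[(G1)] $G^\pm$ is continuous, nonnegative and plurisubharmonic on $\mathbf C^2$, pluriharmonic where it is positive, and $K^\pm=\{G^\pm=0\}$.
\item[(G2)] $G^\pm\circ f^{\pm1}=2G^\pm$.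
\item[(G3)] There is $C_0$ with $|G^+-\log|x||\le C_0$ on $V^+$ and $|G^--\log|y||\le C_0$ on $V^-$.
\end{itemize}
We use (G1) in this form: if $\psi$ is a holomorphic map from a plane domain to $\mathbf C^2$, then $G^\pm\circ\psi$ is continuous, subharmonic, and harmonic where positive. By (G3), a point of $V^+\cup V^-$ with $\max(G^+,G^-)\le c$ has both coordinates bounded by $e^{c+C_0}$. So the sets $\{\max(G^+,G^-)\le c\}$ are compact. They decrease to $K$ as $c\downarrow0$, hence every open neighborhood of $K$ contains one of them.

\subsection{Saddles}\label{ss:saddle}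
A periodic point $p$ of period $k$ is a \emph{saddle} if the eigenvalues $\lambda,\mu$ of $Df^k(p)$ satisfy $|\lambda|>1>|\mu|$; note that $\mu\neq0$. Saddles exist: by \cite{BLS93} the saddle points of period $n$, each with mass $2^{-n}$, equidistribute to a probability measure as $n\to\infty$. Fix a saddle $p$ of period $k$ and put
\[
F=f^k,\qquad d=2^k\ge2 .
\]
Then $F(p)=p$ and $G^\pm\circ F^{\pm1}=d\,G^\pm$. Let $W^s(p)$ and $W^u(p)$ be the sets of points whose forward, respectively backward, $F$-orbit converges to $p$; thus $W^s(p)\subset K^+$ and $W^u(p)\subset K^-$. There are injective holomorphic immersions $\psi^u,\psi^s$ of $\mathbf C$ onto $W^u(p)$, $W^s(p)$ with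
\begin{equation}\label{eq:psi}
F\psi^u(\zeta)=\psi^u(\lambda\zeta),\qquad F\psi^s(\eta)=\psi^s(\mu\eta),\qquad\psi^u(0)=\psi^s(0)=p .
\end{equation}
Indeed, the stable manifold theorem gives a holomorphic local unstable disk through $p$; on it $F$ is a repelling germ of multiplier $\lambda$, which can be linearized; and $\psi^u(\zeta)=F^n\psi^u(\lambda^{-n}\zeta)$ extends the linearizing map to $\mathbf C$. The same applies to $F^{-1}$ and $\psi^s$.

\subsection{Time reversal}\label{ss:symmetry}
The linear map $L(x,y)=(y/b,x/b)$ satisfies $Lf_{a,b}^{-1}L^{-1}=f_{a/b^2,\,1/b}$. It exchanges the roles of $K^+$ and $K^-$, $J^+$ and $J^-$, $G^+$ and $G^-$, $W^u(p)$ and $W^s(p)$, and it respects the hypotheses of both theorems, since reversing sequences conjugates $\sigma^{-1}$ to $\sigma$. So each statement proved below for unstable objects also holds for stable objects, with $F$ replaced by $F^{-1}$ and the order of the symbols reversed.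

\section{What the coding gives}\label{sec:coding}

From here to the end of Section~\ref{sec:end} we assume that $f|_K$ is conjugate to $(\sigma,\Sigma_2)$. In particular $K$ is totally disconnected.

\subsection{Periodic points are simple}
The computation for fixed points in Section~\ref{sec:intro} extends to all periods.

\begin{lemma}\label{lem:simple}
If $n\ge1$ and $f^n(z)=z$, then $1$ is not an eigenvalue of $Df^n(z)$.
\end{lemma}

\begin{proof}
Orbits of $f$ are the sequences $(x_j,x_{j-1})_{j\in\mathbf Z}$ with $x_{j+1}=x_j^2+a-bx_{j-1}$. So the fixed points of $f^n$ correspond to the zeros of $H_1$, where $H_\tau\colon\mathbf C^n\to\mathbf C^n$ has components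
\[
x_j^2+\tau(a-x_{j+1}-bx_{j-1}),\qquad j\in\mathbf Z/n .
\]
Periodic points lie in $K\subset V$, so all zeros of $H_1$ lie in $U=\{\max_j|x_j|<R\}$. On $\partial U$ some $|x_j|$ equals $R$, and $R^2>|a|+(1+|b|)R$ shows that the $j$-th component does not vanish. By (Z1) and (Z4), $H_1$ has $2^n$ zeros with multiplicity, as does $H_0=(x_j^2)_j$; this is B\'ezout's count. On the other hand $\sigma^n$ has $2^n$ fixed points, so $H_1$ has $2^n$ distinct zeros. All are therefore simple, and $DH_1$ is invertible at each of them.

Suppose $Df^n(z)v=v$ with $v=(v_0,v_{-1})\ne0$. Define $v_j$ by the linearized recursion $v_{j+1}=2x_jv_j-bv_{j-1}$, so that $(v_j,v_{j-1})=Df^j(z)v$. Then $(v_n,v_{n-1})=(v_0,v_{-1})$, so $(v_j)$ is $n$-periodic and nonzero, and the recursion says that it lies in the kernel of $DH_1$. This is a contradiction.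
\end{proof}

\subsection{The code and the constant $c$}
Let $\phi\colon K\to\Sigma_2$ be the conjugacy. Grouping symbols in blocks of length $k$, put $w_j(z)=(\phi(z)_{jk},\dots,\phi(z)_{jk+k-1})$, an element of the alphabet $\mathcal A=\{0,1\}^k$ with $d$ letters. The \emph{code} $z\mapsto(w_j(z))_{j\in\mathbf Z}$ is a homeomorphism from $K$ onto $\mathcal A^{\mathbf Z}$, and $w_j(z)=w_0(F^jz)$. The sets $K_w=\{z\in K:w_0(z)=w\}$, $w\in\mathcal A$, are compact, disjoint and cover $K$. Choose disjoint open sets $U_w\supset K_w$; then $K\cap U_w=K_w$. Fix $c>0$ with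
\begin{equation}\label{eq:c}
\{\max(G^+,G^-)\le c\}\subset\bigsqcup_{w\in\mathcal A}U_w .
\end{equation}
The code is defined only on $K$. Condition \eqref{eq:c} extends its zeroth symbol, as a locally constant function, to a neighborhood of $K$ that is defined by the Green functions and therefore behaves well under $F$.

The points of
\[
\mathcal Q=W^u(p)\cap W^s(p)\subset K^-\cap K^+=K
\]
are the \emph{homoclinic points} of $p$. The set $\mathcal Q$ is invariant under $F^{\pm1}$.

\begin{lemma}\label{lem:dense}
$\mathcal Q$ is dense in $K$.
\end{lemma}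

\begin{proof}
The code of $p$ is constant, since $w_j(p)=w_0(F^jp)=w_0(p)$. If $w_j(z)=w_0(p)$ for all large $|j|$, the codes of $F^{j}z$ and $F^{-j}z$ converge to that of $p$ as $j\to\infty$, so $F^{\pm j}z\to p$ and $z\in\mathcal Q$. Such codes are dense in $\mathcal A^{\mathbf Z}$.
\end{proof}

This lemma sets the strategy: prove hyperbolicity estimates on $\mathcal Q$, where the tangent lines of $W^u(p)$ and $W^s(p)$ are candidates for $E^u$ and $E^s$, with constants uniform enough to pass to the closure.

\subsection{Unstable and stable disks}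
Let $g=G^+\circ\psi^u$. It is continuous, subharmonic, harmonic where positive, and $g(\lambda\zeta)=d\,g(\zeta)$. Since $W^u(p)\subset K^-$, its zero set is $Z=(\psi^u)^{-1}(K)$. The closed set $Z$ is totally disconnected: $\psi^u$ maps a connected subset of $Z$ to a point of $K$, and $\psi^u$ is injective. In the model the sublevel sets were bounded because $G_P\to\infty$. Here $g$ need not tend to $\infty$, but total disconnectedness bounds each component.

\begin{lemma}\label{lem:disks}
For $t>0$, every component $\Omega$ of $\{g<t\}$ is bounded and simply connected, and $g=t$ on $\partial\Omega$. For $t'<t$ the set $\Omega\cap\{g\le t'\}$ is compact.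
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:nbhd} there is a bounded open $O\ni0$ with $\partial O\cap Z=\emptyset$, so $\delta_0=\min_{\partial O}g>0$ and $g\ge d^n\delta_0$ on $\partial(\lambda^nO)$. For large $n$ we have $d^n\delta_0>t$, so the connected set $\Omega$ misses $\partial(\lambda^nO)$; and $\lambda^nO$ meets $\Omega$, because it contains a disk about $0$ whose radius tends to $\infty$. Hence $\Omega\subset\lambda^nO$ is bounded.

By continuity $g\le t$ on $\partial\Omega$. If $g<t$ at a boundary point, a disk about it lies in $\{g<t\}$ and meets $\Omega$, so it lies in $\Omega$, which is impossible since $\Omega$ is open. So $g=t$ on $\partial\Omega$, and $\Omega\cap\{g\le t'\}=\overline\Omega\cap\{g\le t'\}$ is compact. If $\gamma\subset\Omega$ is a Jordan curve bounding the domain $E$, then $g\le\max_\gamma g<t$ on $E$ by the maximum principle, so $E\subset\Omega$. Thus $\Omega$ is simply connected.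
\end{proof}

An \emph{unstable disk} is a set $D=\psi^u(\Omega)$ with $\Omega$ a component of $\{G^+\circ\psi^u<c\}$. A \emph{stable disk} is a set $\psi^s(\Omega)$ with $\Omega$ a component of $\{G^-\circ\psi^s<c\}$. For $z\in W^u(p)\cap K$ let $D^u(z)$ be the unstable disk containing $z$, and for $z\in W^s(p)\cap K$ let $D^s(z)$ be the stable disk containing $z$. If $D^u(z)=\psi^u(\Omega)$, then $F^{-1}D^u(z)=\psi^u(\lambda^{-1}\Omega)$, and $\lambda^{-1}\Omega$ is connected with $g<c/d$ on it. Hence
\begin{equation}\label{eq:nest}
F^{-1}D^u(z)\subset D^u(F^{-1}z)\cap\{G^+<c/d\}.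
\end{equation}
An unstable disk fixes the past of the code and a stable disk fixes its future.

\begin{lemma}\label{lem:code}
\begin{itemize}
\item[(i)] If $z,z'\in K$ lie in the same unstable disk, then $w_j(z)=w_j(z')$ for all $j\le0$. If they lie in the same stable disk, then $w_j(z)=w_j(z')$ for all $j\ge0$.
\item[(ii)] An unstable disk and a stable disk have at most one common point.
\item[(iii)] If $D^u$ is an unstable disk, $D^s$ a stable disk and $n\ge1$, then $\#(F^nD^u\cap D^s)\le d^{\,n-1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $D$ be an unstable disk and $n\ge0$. The set $F^{-n}D$ is connected, and on it $G^-=0$ and $G^+<cd^{-n}\le c$. By \eqref{eq:c} it lies in a single $U_w$, so $F^{-n}z$ and $F^{-n}z'$ lie in $K\cap U_w=K_w$. The stable case follows by time reversal.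

(ii) Common points lie in $K^-\cap K^+=K$, and by (i) any two of them have the same code.

(iii) The points $z\in D^u\cap F^{-n}D^s$ lie in $K$. By (i) the symbols $w_j(z)$ with $j\le0$ are the same for all of them, and so are the symbols $w_j(z)=w_{j-n}(F^nz)$ with $j\ge n$. Only $w_1,\dots,w_{n-1}$ are free.
\end{proof}

Since the points of $\mathcal Q$ have infinitely many different pasts, part (i) shows that there are infinitely many unstable disks.

\section{Homoclinic intersections are transverse}\label{sec:transverse}

\begin{proposition}\label{prop:transverse}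
If $\psi^u(\zeta)=\psi^s(\eta)$, then $(\psi^u)'(\zeta)$ and $(\psi^s)'(\eta)$ are linearly independent.
\end{proposition}

The orbit of a homoclinic point leaves $p$ along $W^u(p)$ and returns along $W^s(p)$. Near it there are periodic orbits that make the same excursion and then spend a long time $n$ near $p$ (Figure~\ref{fig:loop}). If the two manifolds have contact of order $m$, there are $m$ such orbits counted with multiplicity. They are simple by Lemma~\ref{lem:simple}, and they have the same code, so $m=1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.1]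
\draw (-1,-0.7) rectangle (1,1);
\draw[thick] (-1,0)--(1,0);
\draw[thick] (0,-0.7)--(0,1);
\node[left] at (-1,0) {$t=0$};
\node[below] at (0,-0.7) {$s=0$};
\fill (0,0) circle (0.025) node[below left] {$p$};
\fill (0.6,0) circle (0.025) node[below left] {$q^-$};
\fill (0,0.6) circle (0.025);
\node at (-0.2,0.6) {$q^+$};
\draw[thick,domain=-0.33:0.33,smooth] plot ({-4*\x*\x},{0.6+\x});
\draw[densely dotted,thick,->,domain=0.085:0.56,smooth] plot ({\x},{0.05/\x});
\fill (0.6,0.083) circle (0.02) node[above] {$z$};
\fill (0.083,0.6) circle (0.02);
\node at (0.3,0.32) {$F^n$};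
\draw[dashed,->] (0.66,-0.05) .. controls (2,-0.7) and (1.9,1.5) .. (0.14,0.66);
\node at (1.6,0.4) {$F^N$};
\end{tikzpicture}
\caption{A homoclinic tangency in coordinates $(s,t)$ near the saddle $p$, in which the local unstable and stable manifolds are $\{t=0\}$ and $\{s=0\}$. The iterate $F^N$ maps $q^-$ to $q^+$ and a piece of $\{t=0\}$ to a curve tangent to $\{s=0\}$. The point $z$ near $q^-$ is mapped by $F^N$ close to $q^+$ and returns to itself after $n$ further steps near $p$.}\label{fig:loop}
\end{figure}

\begin{example}\label{ex:tangency}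
Suppose that $F(s,t)=(\lambda s,\mu t)$ near the origin, and that near $(s_*,0)$ an iterate $F^N$ is the local diffeomorphism $\Theta(s,t)=((s-s_*)^2+t,\ t_*+s-s_*)$, which maps $\{t=0\}$ to a parabola tangent to $\{s=0\}$ at $(0,t_*)$. The orbit segment of length $n$ with entry coordinate $t=\eta$ and exit coordinate $s=\xi$ runs from $(\lambda^{-n}\xi,\eta)$ to $(\xi,\mu^n\eta)$. It closes up under $\Theta$ if and only if $\Theta(\xi,\mu^n\eta)=(\lambda^{-n}\xi,\eta)$. With $e=\xi-s_*$ this means $\eta=t_*+e$ and
\[
e^2+(\mu^n-\lambda^{-n})\,e+(\mu^nt_*-\lambda^{-n}s_*)=0 .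
\]
Both roots tend to $0$ as $n\to\infty$. So a quadratic tangency produces two fixed points of $F^{N+n}$ with the same itinerary, or one double fixed point.
\end{example}

The choice of the unknowns $(\xi,\eta)$ is the point of the example. The maps $F^n$ do not converge, but the remaining coordinates $\lambda^{-n}\xi$ and $\mu^n\eta$ tend to $0$ uniformly, and the closing equation has a limit. The proof below recovers this for nonlinear $F$.

\begin{proof}[Proof of Proposition~\ref{prop:transverse}]
\emph{Coordinates.} The map $(s,t)\mapsto\psi^u(s)+\psi^s(t)-p$ is biholomorphic near $0$, because $(\psi^u)'(0)$ and $(\psi^s)'(0)$ are eigenvectors of $DF(p)$ for $\lambda\ne\mu$. In the coordinates $(s,t)$ we have $\psi^u(s)=(s,0)$ and $\psi^s(t)=(0,t)$ for small $s,t$, so $F(s,0)=(\lambda s,0)$ and $F(0,t)=(0,\mu t)$. Hence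
\[
F(s,t)=(\lambda s+\alpha(s,t),\ \mu t+\beta(s,t)),\qquad\alpha(0,t)=0=\beta(s,0),\qquad D\alpha(0)=D\beta(0)=0 .
\]
Fix $\varepsilon>0$ with $1+2\varepsilon<|\lambda|$ and $|\mu|+2\varepsilon<1$. Let $B=\{|s|\le\rho,|t|\le\rho\}$ with $\rho$ so small that $B\subset U_{w_0(p)}$ and that $\alpha,\beta$ are holomorphic near $B$ with first partial derivatives bounded by $\varepsilon$ on $B$. Then on $B$
\begin{equation}\label{eq:ab}
|\alpha(s,t)|\le\varepsilon|s|,\qquad|\beta(s,t)|\le\varepsilon|t|,
\end{equation}
and $\alpha,\beta$ are $2\varepsilon$-Lipschitz for the maximum norm, since $B$ is convex.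

\emph{Orbit segments with given entry and exit coordinates.} Let $|\xi|,|\eta|<\rho$ and $n\ge1$. On sequences $(s_j,t_j)_{0\le j\le n}\in B^{n+1}$ define an operator by $s_n'=\xi$, $t_0'=\eta$ and
\[
s_j'=\lambda^{-1}\bigl(s_{j+1}-\alpha(s_j,t_j)\bigr),\qquad t'_{j+1}=\mu t_j+\beta(s_j,t_j)\qquad(0\le j<n).
\]
By \eqref{eq:ab}, $|s_j'|\le|\lambda|^{-1}(1+\varepsilon)\rho<\rho$ and $|t'_{j+1}|\le(|\mu|+\varepsilon)\rho<\rho$, so the operator preserves $B^{n+1}$. It contracts the maximum norm by the factor $\max(|\lambda|^{-1}(1+2\varepsilon),|\mu|+2\varepsilon)<1$. Its fixed point satisfies $(s_{j+1},t_{j+1})=F(s_j,t_j)$, $s_n=\xi$, $t_0=\eta$. It is the uniform limit of the iterates of the zero sequence, which are holomorphic in $(\xi,\eta)$, so it is holomorphic in $(\xi,\eta)$. Put $S_n=s_0$ and $T_n=t_n$. By \eqref{eq:ab}, $|s_{j+1}|\ge(|\lambda|-\varepsilon)|s_j|$ and $|t_{j+1}|\le(|\mu|+\varepsilon)|t_j|$. Thus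
\begin{equation}\label{eq:bvp}
F^n\bigl(S_n(\xi,\eta),\eta\bigr)=\bigl(\xi,T_n(\xi,\eta)\bigr),\qquad|S_n|\le\rho(|\lambda|-\varepsilon)^{-n},\qquad|T_n|\le\rho(|\mu|+\varepsilon)^n,
\end{equation}
and the orbit segment from $(S_n,\eta)$ to $(\xi,T_n)$ stays in $B$.

\emph{The excursion.} Let $q=\psi^u(\zeta)=\psi^s(\eta_0)$ be a homoclinic point. For large $N_1,N_2\ge1$ the points $q^-=F^{-N_1}q=(s_*,0)$ and $q^+=F^{N_2}q=(0,t_*)$, where $s_*=\lambda^{-N_1}\zeta$ and $t_*=\mu^{N_2}\eta_0$, lie in the interior of $B$. Let $N=N_1+N_2$ and let $\Theta=(\Theta_1,\Theta_2)$ be $F^N$ near $q^-$, read in the coordinates. If $\Theta_1(s,0)$ vanished for all $s$ near $s_*$, then $F^N\psi^u$ would map a disk into $W^s(p)\cap W^u(p)\subset K$, which is impossible for an injective map. Let $m\ge1$ be the order of the zero of $\Theta_1(\cdot,0)$ at $s_*$. At $q^+$ the tangent lines of $W^u(p)$ and $W^s(p)$ are spanned by $\partial_s\Theta(s_*,0)$ and $(0,1)$, and by \eqref{eq:psi} they are the images under $DF^{N_2}$ of the tangent lines at $q$. So we must show that $\partial_s\Theta_1(s_*,0)\neq0$, that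 is, $m=1$.

Choose $r'>0$ with $|t_*|+r'<\rho$, and then $r>0$ so small that $B'=\{|s-s_*|\le r,\ |t|\le r\}$ satisfies:
\begin{itemize}
\item[(a)] $B'$ and $F^N(B')$ lie in the interior of $B$;
\item[(b)] $F^j(B')\subset U_{w_j(q^-)}$ for $0\le j<N$;
\item[(c)] $\Theta_1(s,0)\ne0$ for $0<|s-s_*|\le r$;
\item[(d)] $|\Theta_2(s,0)-t_*|<r'$ for $|s-s_*|\le r$.
\end{itemize}

\emph{The closing equation has $m$ solutions.} Let $\Pi=\{|\xi-s_*|<r,\ |\eta-t_*|<r'\}$. For large $n$ we have $|T_n|<r$, and we define on $\overline\Pi$
\[
\Psi_n(\xi,\eta)=\Theta\bigl(\xi,T_n(\xi,\eta)\bigr)-\bigl(S_n(\xi,\eta),\eta\bigr).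
\]
By \eqref{eq:bvp}, $\Psi_n$ converges uniformly to $\Psi_\infty=(\Theta_1(\xi,0),\Theta_2(\xi,0)-\eta)$. The maps $\bigl(\Theta_1(\xi,0),\ \tau(\Theta_2(\xi,0)-t_*)+t_*-\eta\bigr)$, $\tau\in[0,1]$, have no zero on $\partial\Pi$: the first component is nonzero when $|\xi-s_*|=r$ by (c), and the second when $|\eta-t_*|=r'$ by (d). For $\tau=0$ this is a product map with $m\cdot1$ zeros, and for $\tau=1$ it is $\Psi_\infty$. By (Z1), (Z4) and (Z2), $\Psi_n$ has $m$ zeros in $\Pi$ for large $n$. Fix such an $n$. A zero $(\xi,\eta)$ gives a point $z=(\xi,T_n)\in B'$ with $F^Nz=(S_n,\eta)$, and $F^{N+n}z=z$ by \eqref{eq:bvp}. Distinct zeros give distinct points, since $\xi$ is a coordinate of $z$ and $\eta$ is a coordinate of $F^Nz$.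

\emph{The zeros are simple.} Let $(\dot\xi,\dot\eta)$ be in the kernel of $D\Psi_n$ at a zero, and let $\dot S,\dot T$ be the derivatives of $S_n,T_n$ in this direction. Then $D\Theta(z)(\dot\xi,\dot T)=(\dot S,\dot\eta)$, and differentiating \eqref{eq:bvp} gives $DF^n(\dot S,\dot\eta)=(\dot\xi,\dot T)$. So $DF^{N+n}(z)=Df^{k(N+n)}(z)$ fixes $v=(\dot\xi,\dot T)$, and $v=0$ by Lemma~\ref{lem:simple}. Then $\dot\xi=0$ and $(\dot S,\dot\eta)=D\Theta(z)v=0$. Thus $D\Psi_n$ is invertible and the zero is simple.

\emph{There is only one zero.} We have found $m$ distinct fixed points $z$ of $F^{N+n}$; they lie in $K$. Each satisfies $w_j(z)=w_j(q^-)$ for $0\le j<N$ by (b), and $w_{N+j}(z)=w_0(p)$ for $0\le j<n$ because $F^{N+j}z\in B\subset U_{w_0(p)}$. Their codes have period $N+n$, so they are equal, and $m=1$.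
\end{proof}

\section{The mass of the disks}\label{sec:mass}

The \emph{mass} of an unstable disk $D=\psi^u(\Omega)$ is $M_D=\frac1{2\pi}\int_\Omega\Delta g$. The measure $\Delta g$ is carried by $Z$, and $Z\cap\Omega$ is compact by Lemma~\ref{lem:disks}, so $M_D<\infty$. The mass of a stable disk is defined with $G^-\circ\psi^s$.

To see why the mass matters, uniformize $\Omega$ by $\mathbf D$; then $g$ becomes a subharmonic function with boundary value $c$. The function $\max(0,c+M\log|\zeta|)$ is of this kind. It has mass $M$ by \eqref{eq:jensen}, and it vanishes for $|\zeta|\le e^{-c/M}$. As $M\to\infty$ these functions tend to $0$ locally uniformly: the boundary value is no longer felt inside. A bound on the mass prevents this.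

\begin{proposition}\label{prop:mass}
There is $M\in[1,\infty)$ such that every unstable disk and every stable disk has mass at most $M$.
\end{proposition}

The mass can be computed by counting. For large $n$ the disk $F^nD$ crosses $V$ horizontally about $M_Dd^n$ times. Each crossing meets a fixed vertical piece of $W^s(p)$, and the code allows at most a constant times $d^n$ intersection points. Proposition~\ref{prop:transverse} is what turns the first count, which is with multiplicity, into a count of points.

\begin{proof}
By time reversal it suffices to treat an unstable disk $D=\psi^u(\Omega)$. Write $F^n\psi^u=(X_n,Y_n)$ and let $n$ be so large that $d^nc/2>\sup_{\overline V}G^+$. If $g(\zeta)>c/2$, then $G^+(F^n\psi^u(\zeta))=d^ng(\zeta)$ exceeds $\sup_{\overline V}G^+$, so $F^n\psi^u(\zeta)\in K^-\setminus\overline V\subset V^+$ by \eqref{eq:filtration}. With (G3),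
\begin{equation}\label{eq:horizontal}
|X_n|\ge R,\qquad|X_n|\ge|Y_n|,\qquad\bigl|\,d^ng-\log|X_n|\,\bigr|\le C_0\qquad\text{on }\{g>c/2\}.
\end{equation}
This holds in particular on $\partial\Omega$. Let $N_n$ be the number of zeros of $X_n$ in $\Omega$. They lie in the compact set $\Omega'=\Omega\cap\{g\le c/2\}$, which also contains $Z\cap\Omega$.

\emph{Step 1: $d^{-n}N_n\to M_D$.} Take $\chi\in C_c^\infty(\Omega)$ equal to $1$ near $\Omega'$. Then $\Delta\chi$ is supported in $\{g>c/2\}$, where $d^{-n}\log|X_n|\to g$ uniformly by \eqref{eq:horizontal}. Integrating against Lebesgue measure,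
\[
2\pi d^{-n}N_n=\int d^{-n}\log|X_n|\,\Delta\chi\ \longrightarrow\ \int g\,\Delta\chi=\int\chi\,\Delta g=2\pi M_D .
\]

\emph{Step 2: a vertical disk.} A stable disk is small; we pull one back until its boundary leaves $V$. Fix $\ell\ge1$ with $cd^\ell>\sup_{\overline V}G^-$. Let $\Omega^s$ be the component of $\{G^-\circ\psi^s<cd^\ell\}$ containing $0$; it is bounded by the stable version of Lemma~\ref{lem:disks}. Let $\Gamma=\psi^s(\Omega^s)$ and $\psi^s=(x^s,y^s)$. Since $G^-\circ F=G^-/d$, multiplication by $\mu^\ell$ maps $\{G^-\circ\psi^s<cd^\ell\}$ onto $\{G^-\circ\psi^s<c\}$, so $F^\ell\Gamma=\psi^s(\mu^\ell\Omega^s)=D^s(p)$. On $\partial\Omega^s$ we have $G^-\circ\psi^s=cd^\ell$, so $\psi^s$ takes values in $K^+\setminus\overline V\subset V^-$: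
\begin{equation}\label{eq:vertical}
|y^s|\ge R,\qquad|y^s|\ge|x^s|\qquad\text{on }\partial\Omega^s .
\end{equation}
Let $N^s$ be the number of zeros of $y^s$ in $\Omega^s$. Since $p\in V$, we have $|y^s(0)|<R$, and by \eqref{eq:vertical} and (Z1) the functions $y^s-\tau y^s(0)$, $\tau\in[0,1]$, have the same number of zeros in $\Omega^s$. For $\tau=1$ there is a zero at $0$. So $N^s\ge1$.

\emph{Step 3: the horizontal and the vertical disk meet $N_nN^s$ times.} On $\overline\Omega\times\overline{\Omega^s}$ consider
\[
H_\tau(\zeta,\eta)=\bigl(X_n(\zeta)-\tau x^s(\eta),\ y^s(\eta)-\tau Y_n(\zeta)\bigr),\qquad\tau\in[0,1].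
\]
The product map $H_0$ has $N_nN^s$ zeros, and the zeros of $H_1$ are the solutions of $F^n\psi^u(\zeta)=\psi^s(\eta)$. We show that $H_\tau$ has no zero on the boundary of $\Omega\times\Omega^s$. At a zero, $|X_n|=\tau|x^s|$ and $|y^s|=\tau|Y_n|$.

Let $\zeta\in\partial\Omega$, so that \eqref{eq:horizontal} holds and $F^n\psi^u(\zeta)\in V^+$. The point $\psi^s(\eta)\in K^+$ lies in $V$ or in $V^-$. If it lies in $V$, then $|X_n|=\tau|x^s|<R$, contrary to \eqref{eq:horizontal}. If it lies in $V^-$, then
\[
|X_n|=\tau|x^s|\le\tau|y^s|=\tau^2|Y_n|\le\tau^2|X_n| .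
\]
As $X_n\neq0$, this forces $\tau=1$, and then $F^n\psi^u(\zeta)=\psi^s(\eta)$ lies in $V^+\cap K^+=\emptyset$.

Let $\eta\in\partial\Omega^s$, so that \eqref{eq:vertical} holds. The point $(X_n,Y_n)\in K^-$ lies in $V$ or in $V^+$. If it lies in $V$, then $|y^s|=\tau|Y_n|<R$, contrary to \eqref{eq:vertical}. If it lies in $V^+$, then
\[
|y^s|=\tau|Y_n|\le\tau|X_n|=\tau^2|x^s|\le\tau^2|y^s| .
\]
As $y^s\ne0$, this forces $\tau=1$, and again the common point lies in $V^+\cap K^+=\emptyset$.

By (Z1), $H_1$ has $N_nN^s$ zeros in $\Omega\times\Omega^s$.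

\emph{Step 4: the bound.} Since $F^n\psi^u(\zeta)=\psi^u(\lambda^n\zeta)$, the columns of $DH_1$ are, up to signs of rows and columns, $\lambda^n(\psi^u)'(\lambda^n\zeta)$ and $(\psi^s)'(\eta)$. By Proposition~\ref{prop:transverse} the zeros of $H_1$ are simple, and by injectivity of $\psi^u$ and $\psi^s$ they correspond bijectively to the points of $F^nD\cap\Gamma$. By Lemma~\ref{lem:code}(iii),
\[
N_n\le N_nN^s=\#(F^nD\cap\Gamma)=\#\bigl(F^{n+\ell}D\cap D^s(p)\bigr)\le d^{\,n+\ell-1}.
\]
Step 1 gives $M_D\le d^{\,\ell-1}$, and $\ell$ does not depend on $D$.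
\end{proof}

\section{Uniform contraction and uniform angle}\label{sec:normal}

For $z\in W^u(p)\cap K$ write $D^u(z)=\psi^u(\Omega)$, choose a Riemann map $\omega_z\colon\mathbf D\to\Omega$ with $\psi^u(\omega_z(0))=z$, and put
\[
\varphi^u_z=\psi^u\circ\omega_z\colon\mathbf D\to D^u(z),\qquad e^u_z=(\varphi^u_z)'(0).
\]
Define $\varphi^s_z$ and $e^s_z$ for $z\in W^s(p)\cap K$ in the same way. These maps are injective immersions with values in the bounded set $\{\max(G^+,G^-)\le c\}$. So they form normal families by Montel's theorem, and $|e^u_z|,|e^s_z|\le C_1$ for a constant $C_1$ by the Cauchy estimate. The vector $e^u_z$ has length $1$ for the Poincar\'e metric of $D^u(z)$, suitably normalized, and plays the role of $1/\varrho$ in Section~\ref{sec:model}. Put $\rho_0=e^{-c/(2M)}<1$.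

\begin{lemma}\label{lem:mean}
For $z\in W^u(p)\cap K$ and $0<r<1$, the mean of $G^+\circ\varphi^u_z$ over the circle $|\zeta|=r$ is at least $c-M\log(1/r)$.
\end{lemma}

\begin{proof}
Let $\upsilon=G^+\circ\varphi^u_z=g\circ\omega_z$, with circle means $m(r)$. Its Riesz measure has total mass at most $M$, so $m(r_2)-m(r)\le M\log(r_2/r)$ for $r<r_2<1$ by \eqref{eq:jensen}. For $t'<c$ the set $\{\upsilon\le t'\}$ is compact in $\mathbf D$ by Lemma~\ref{lem:disks}, so $m(r_2)\to c$ as $r_2\to1$.
\end{proof}

The first consequence is that the disks do not collapse.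

\begin{lemma}\label{lem:nonconstant}
If $z_n\in W^u(p)\cap K$, $z_n\to z$ and $\varphi^u_{z_n}\to\varphi$ locally uniformly on $\mathbf D$, then $\varphi(0)=z\in K$, $\varphi(\mathbf D)\subset K^-$, and $\varphi$ is not constant. The same holds for stable disks, with $K^+$ in place of $K^-$.
\end{lemma}

\begin{proof}
The sets $K$ and $K^-$ are closed. By Lemma~\ref{lem:mean} with $r=\rho_0$ and the continuity of $G^+$, the mean of $G^+\circ\varphi$ over $|\zeta|=\rho_0$ is at least $c/2$, whereas $G^+(\varphi(0))=0$.
\end{proof}

The second consequence is a uniform Schwarz lemma: the image of an unstable disk under $F^{-1}$ omits a point at bounded Poincar\'e distance from the center of the next disk.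

\begin{lemma}\label{lem:contraction}
There is $\theta<1$ such that for all $z\in W^u(p)\cap K$ we have $DF^{-1}(z)e^u_z=\kappa_z\,e^u_{F^{-1}z}$ with $0<|\kappa_z|\le\theta$. The same holds for $DF$ and $e^s_z$ on $W^s(p)\cap K$.
\end{lemma}

\begin{proof}
By \eqref{eq:nest} the map $h=\omega_{F^{-1}z}^{-1}\circ(\lambda^{-1}\omega_z)$ is defined, holomorphic and injective from $\mathbf D$ to $\mathbf D$, with $h(0)=0$ and $F^{-1}\circ\varphi^u_z=\varphi^u_{F^{-1}z}\circ h$. Differentiating at $0$ gives the identity with $\kappa=\kappa_z=h'(0)\neq0$.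

Suppose $h(\mathbf D)\supset\{|\zeta|<\rho\}$. On $h(\mathbf D)$ we have $G^+\circ\varphi^u_{F^{-1}z}<c/d\le c/2$ by \eqref{eq:nest}. Lemma~\ref{lem:mean} gives $c/2\ge c-M\log(1/r)$ for all $r<\rho$, hence $\rho\le\rho_0$.

It remains to show that $h(\mathbf D)$ contains a large disk when $|\kappa|$ is close to $1$. The function $h(\zeta)/\zeta$ is holomorphic on $\mathbf D$, has no zero because $h$ is injective, and is bounded by $1$ by the Schwarz lemma. So $-\log|h(\zeta)/\zeta|$ is harmonic and nonnegative, with value $-\log|\kappa|$ at $0$. Harnack's inequality bounds it by $-\frac{1+r}{1-r}\log|\kappa|$ on $|\zeta|=r$, that is,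
\[
|h(\zeta)|\ge\rho_r:=r\,|\kappa|^{(1+r)/(1-r)}\qquad(|\zeta|=r).
\]
The open set $h(\{|\zeta|<r\})$ contains $0$, and its boundary lies in $h(\{|\zeta|=r\})$, which misses the disk $\{|\zeta|<\rho_r\}$. So it contains this disk, and $\rho_r\le\rho_0$. With $r=\sqrt{\rho_0}$ we get $|\kappa|^{(1+r)/(1-r)}\le\rho_0^{1/2}$, so $|\kappa|\le\theta:=\rho_0^{(1-r)/(2(1+r))}<1$.
\end{proof}

Proposition~\ref{prop:transverse} makes $e^u_z$ and $e^s_z$ independent at each $z\in\mathcal Q$, without a bound. A sequence along which they degenerate would give a multiple intersection of limit disks, which persists for the approximating disks; these meet only once.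

\begin{lemma}\label{lem:angle}
There is $\delta>0$ with $|\det(e^u_z,e^s_z)|\ge\delta$ for all $z\in\mathcal Q$.
\end{lemma}

\begin{proof}
Otherwise, by compactness of $K$ and normality, there are $z_n\in\mathcal Q$ with $z_n\to z\in K$, $\varphi^u_{z_n}\to\varphi^u$ and $\varphi^s_{z_n}\to\varphi^s$ locally uniformly, and $\det((\varphi^u)'(0),(\varphi^s)'(0))=0$. On $\mathbf D\times\mathbf D$ put
\[
\Phi_n(\zeta,\eta)=\varphi^u_{z_n}(\zeta)-\varphi^s_{z_n}(\eta),\qquad\Phi(\zeta,\eta)=\varphi^u(\zeta)-\varphi^s(\eta).
\]
Then $\Phi(0,0)=0$ and $D\Phi(0,0)$ is singular.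

The zero set $A$ of $\Phi$ is totally disconnected. Indeed, let $C\subset A$ be connected. On $C$ the continuous map $(\zeta,\eta)\mapsto\varphi^u(\zeta)=\varphi^s(\eta)$ has values in $K^-\cap K^+=K$ by Lemma~\ref{lem:nonconstant}, so it is constant. The maps $\varphi^u,\varphi^s$ are not constant, so their fibers are discrete, and both projections of $C$ are points.

By Lemma~\ref{lem:nbhd} there is an open $O\ni(0,0)$ with $\overline O\subset\mathbf D\times\mathbf D$ and $\Phi\neq0$ on $\partial O$. By (Z1) the zeros of $\Phi$ in $O$ are finite in number, and $(0,0)$ has multiplicity at least $2$ by (Z3). By (Z2), $\Phi_n$ has at least two zeros in $O$, with multiplicity, for large $n$. But the zeros of $\Phi_n$ correspond bijectively to the points of $D^u(z_n)\cap D^s(z_n)$, which is $\{z_n\}$ by Lemma~\ref{lem:code}(ii). So $(0,0)$ is the only zero, and it is simple by Proposition~\ref{prop:transverse}, because $e^u_{z_n}$ and $e^s_{z_n}$ are nonzero multiples of $(\psi^u)'$ and $(\psi^s)'$ at the parameters of $z_n$. This is a contradiction.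
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

\emph{Estimates on $\mathcal Q$.} Since $|\det(v,v')|\le|v||v'|$, Lemma~\ref{lem:angle} gives $\delta/C_1\le|e^u_z|,|e^s_z|\le C_1$ for $z\in\mathcal Q$. Put $C=C_1^2/\delta$. For $z\in K$ call a pair of unit vectors $(v^u,v^s)$ \emph{adapted at $z$} if $|\det(v^u,v^s)|\ge C^{-1}$ and, for all $n\ge0$,
\begin{gather*}
|DF^{-n}(z)v^u|\le C\theta^n,\qquad|DF^n(z)v^u|\ge C^{-1}\theta^{-n},\\
|DF^n(z)v^s|\le C\theta^n,\qquad|DF^{-n}(z)v^s|\ge C^{-1}\theta^{-n}.
\end{gather*}
For $z\in\mathcal Q$ the pair $(e^u_z/|e^u_z|,e^s_z/|e^s_z|)$ is adapted. The determinant is at least $\delta/C_1^2$. By Lemma~\ref{lem:contraction}, $DF^{-n}(z)e^u_z=\kappa_z\kappa_{F^{-1}z}\cdots\kappa_{F^{-n+1}z}\,e^u_{F^{-n}z}$ has length at most $\theta^nC_1\le C\theta^n|e^u_z|$. The same identity at the point $F^nz$ shows that $DF^n(z)e^u_z=\kappa^{-1}e^u_{F^nz}$ with $0<|\kappa|\le\theta^n$, and this vector has length at least $\theta^{-n}\delta/C_1\ge C^{-1}\theta^{-n}|e^u_z|$. The inequalities for $e^s_z$ follow by time reversal.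

\emph{Extension to $K$.} The set $\mathcal T$ of triples $(z,v^u,v^s)$ with $z\in K$ and $(v^u,v^s)$ adapted at $z$ is defined by closed conditions, so it is compact. Its projection to $K$ is closed and contains $\mathcal Q$, hence equals $K$ by Lemma~\ref{lem:dense}. For $z\in K$ define
\[
E^s_z=\{v:DF^n(z)v\to0\},\qquad E^u_z=\{v:DF^{-n}(z)v\to0\}\qquad(n\to+\infty).
\]
Let $(v^u,v^s)$ be adapted at $z$ and let $v=\gamma_uv^u+\gamma_sv^s$. If $\gamma_u\neq0$, then $|DF^n(z)v|\ge|\gamma_u|C^{-1}\theta^{-n}-|\gamma_s|C\theta^n\to\infty$. If $\gamma_u=0$, then $DF^n(z)v\to0$. So $E^s_z=\mathbf Cv^s$. Exchanging $F$ and $F^{-1}$, and $v^u$ and $v^s$, gives $E^u_z=\mathbf Cv^u$. Thus $T_z\mathbf C^2=E^s_z\oplus E^u_z$. The graph of the map $z\mapsto(E^u_z,E^s_z)$ from $K$ to $\mathbf P^1\times\mathbf P^1$ is the image of the compact set $\mathcal T$, hence closed, and a map with closed graph into a compact space is continuous.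

\emph{From $F$ to $f$.} Let $C_2$ bound the norms of $Df^{\pm i}$ on $K$ for $0\le i\le k$. If $v\in E^s_z$, then $DF^n(fz)Df(z)v=Df(F^nz)DF^n(z)v\to0$, so $Df(z)E^s_z\subset E^s_{fz}$, with equality because both are lines. The identity $DF^{-n}(fz)Df(z)=Df(F^{-n}z)DF^{-n}(z)$ gives the invariance of $E^u$. For $n=jk+i$ with $0\le i<k$ and $v\in E^s_z$ we have $|Df^n(z)v|\le C_2C\theta^j|v|\le C_2C\theta^{-1}(\theta^{1/k})^n|v|$, and the same bound holds for $Df^{-n}$ on $E^u_z$. So $f$ is uniformly hyperbolic on $K$.

\emph{The equality $J=K$.} Let $z\in K$, choose $z_n\in\mathcal Q$ with $z_n\to z$, and pass to a subsequence along which $\varphi^u_{z_n}\to\varphi$. By Lemma~\ref{lem:nonconstant}, $\varphi$ is nonconstant, $\varphi(0)=z$ and $\varphi(\mathbf D)\subset K^-$. If $z$ were an interior point of $K^+$, then $\varphi$ would map a disk about $0$ into $K$, so it would be constant on that disk and hence on $\mathbf D$. Thus $z\in J^+$, and $z\in J^-$ by time reversal. Together with $J\subset K$ this gives $J=K$.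

\emph{The loci.} If $(a,b)\in\mathcal S$, then $f|_K$ is conjugate to $\sigma$, so $f$ is uniformly hyperbolic on $J=K$ and $(a,b)\in\mathcal H^{\mathbf C}$. The inclusion $\mathcal H^{\mathbf C}\subset\mathcal S$ is known; it also follows from the first assertion of Theorem~\ref{thm:JK}, whose proof does not use Theorem~\ref{thm:main}. Hence $\mathcal S=\mathcal H^{\mathbf C}$. \qed

\begin{remark}\label{rem:hyp}
The conjugacy with the full shift enters in four ways. The number of fixed points of $\sigma^n$ equals the B\'ezout number $2^n$; this is used only in Lemma~\ref{lem:simple}, and it cannot be dropped: for $4a=(1+b)^2$ the map $f$ has a single fixed point, with eigenvalues $1$ and $b$, and is not uniformly hyperbolic on $K$. Total disconnectedness of $K$ bounds the disks and excludes holomorphic disks in $K$. The fact that the code determines the point gives Lemma~\ref{lem:code} and the last step of Proposition~\ref{prop:transverse}; the mass is bounded because the number of words of length $n$ grows at the same rate $d^n$ as the Green function along orbits. Finally, the density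 of eventually constant codes carries the estimates from $\mathcal Q$ to $K$.
\end{remark}

\section{Totally disconnected Julia sets}\label{sec:JK}

We prove Theorem~\ref{thm:JK}. Let $J$ be totally disconnected; no coding is assumed. If $K\neq J$, then $K^+$ or $K^-$ has interior, and we shall find an open set whose boundary lies in $J$, or in a copy of a part of $J$ in $\mathbf C$, and separates. This contradicts (T). A volume argument locates the open set.

The map $f$ multiplies Lebesgue measure on $\mathbf C^2=\mathbf R^4$ by $|b|^2$. If $(x,y)\in V$, the second coordinate of $f(x,y)$ is $x$, of modulus $<R$, so $f(x,y)\in V\cup V^+$. The first coordinate of $f^{-1}(x,y)$ is $y$, so $f^{-1}(x,y)\in V\cup V^-$. With \eqref{eq:filtration},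
\begin{equation}\label{eq:trap}
f(K^+\cap V)\subset K^+\cap V,\qquad f^{-1}(K^-\cap V)\subset K^-\cap V .
\end{equation}
These inclusions hold for all large $R$.

\emph{The case $|b|\neq1$.} By Section~\ref{ss:symmetry} we may assume $|b|<1$. Then $f^{-1}$ multiplies measure by $|b|^{-2}>1$ and maps the bounded set $K^-\cap V$ into itself, so this set has measure $0$. Letting $R\to\infty$, we see that $K^-$ has measure $0$. It has empty interior, and $K^-=J^-$.

Suppose there is $z\in K\setminus J$. Then $z\in J^-$, so $z\notin J^+$ and $z\in\operatorname{int}K^+$. Let $p$ be a saddle and $\psi^u$ as in Section~\ref{ss:saddle}. By \cite{BS91b}, $W^u(p)$ is dense in $J^-$, so the open set $O=(\psi^u)^{-1}(\operatorname{int}K^+)\subset\mathbf C$ is not empty. Let $\zeta\in\partial O$. Then $\psi^u(\zeta)\in K^+$ because $K^+$ is closed, and $\psi^u(\zeta)\notin\operatorname{int}K^+$ because $\zeta\notin O$; so $\psi^u(\zeta)\in J^+$. Also $\psi^u(\zeta)\in K^-=J^-$. Thus the injective map $\psi^u$ sends $\partial O$ into $J$, and the closed set $\partial O$ is totally disconnected. By (T), $\mathbf C\setminus\partial O$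 is connected. It is the disjoint union of the open sets $O\neq\emptyset$ and $\mathbf C\setminus\overline O$, so $\overline O=\mathbf C$. Then $\psi^u(\mathbf C)\subset K^+\cap K^-=K$ is bounded, and $\psi^u$ is constant by Liouville's theorem. This contradiction gives $K=J$.

\emph{The case $|b|=1$.} We have $\bigcap_{n\ge0}f^n(K^+\cap V)=K$: a point of the left side lies in $K^+$ and has its backward orbit in $V$, and conversely $K$ is an invariant subset of $K^+\cap V$. By \eqref{eq:trap} the sets $f^n(K^+\cap V)$ decrease, and they all have the same finite measure. Hence $K$ has the measure of $K^+\cap V$, and $(K^+\cap V)\setminus K$ has measure $0$. Its open subset $(\operatorname{int}K^+\cap V)\setminus K$ is therefore empty. Letting $R\to\infty$ we get $\operatorname{int}K^+\subset K$, so $\operatorname{int}K^+=\operatorname{int}K$. By time reversal $\operatorname{int}K^-=\operatorname{int}K$. A point of $K\setminus\operatorname{int}K$ thus lies in $K^\pm\setminus\operatorname{int}K^\pm=J^\pm$, so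
\[
K\setminus\operatorname{int}K\subset J .
\]
Suppose $O=\operatorname{int}K$ is not empty. Then $\partial O\subset K\setminus\operatorname{int}K\subset J$ is compact and totally disconnected, and its complement in $\mathbf R^4$ is the disjoint union of the open sets $O$ and $\mathbf R^4\setminus\overline O$, both nonempty since $K$ is bounded. This contradicts (T). So $\operatorname{int}K=\emptyset$, $K\subset J$, and $K=J$.

Finally, if $(f,J)$ is conjugate to $(\sigma,\Sigma_2)$, then $J$ is homeomorphic to $\Sigma_2$ and totally disconnected. So $K=J$, the map $f|_K$ is conjugate to $\sigma$, and $f$ is hyperbolic by Theorem~\ref{thm:main}. \qed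

\begin{thebibliography}{9}

\bibitem{BLS93} Bedford, Lyubich and Smillie, Invent. Math. 114 (1993).

\bibitem{BS91a} Bedford and Smillie, Invent. Math. 103 (1991).

\bibitem{BS91b} Bedford and Smillie, J. Amer. Math. Soc. 4 (1991).

\bibitem{BS05} Eric Bedford and John Smillie, \emph{The Henon Family: The Complex Horseshoe Locus and Real Parameter Space}, arXiv:math/0501475 (2005).

\end{thebibliography}
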